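# Faithfulness of the maps $\tau_i\mapsto a\sigma_i+b\sigma_i^{-1}+c$ on the singular braid monoid

## 1. The classification, and what each word in it means

**Theorem 1.** Let $n\ge 3$ and $a,b,c\in\mathbb C$. Let $\Phi_{a,b,c}\colon SM_n\to\mathbb C[B_n]$ be the homomorphism from the singular braid monoid to the multiplicative monoid of the group algebra of the braid group given by
$$\Phi_{a,b,c}(\sigma_i^{\pm1})=\sigma_i^{\pm1},\qquad \Phi_{a,b,c}(\tau_i)=a\sigma_i+b\sigma_i^{-1}+c,\qquad i=1,\dots,n-1 .$$
Then $\Phi_{a,b,c}$ is faithful if and only if at least two of the three numbers $a,b,c$ are nonzero. The answer is the same for every $n\ge3$.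

The question comes from Valeriy G. Bardakov, Nafaa Chbili and Tatyana A. Kozlovskaya, "Extensions of braid group representations to the monoid of singular braids", arXiv:2403.00516 (2024).

**Definition (singular braid monoid).** $SM_n$ (the Baez–Birman monoid) is the monoid generated by $\sigma_1^{\pm1},\dots,\sigma_{n-1}^{\pm1}$ and $\tau_1,\dots,\tau_{n-1}$ with relations

- $\sigma_i\sigma_i^{-1}=\sigma_i^{-1}\sigma_i=1$;
- $\sigma_i\sigma_j=\sigma_j\sigma_i$, $\ \tau_i\tau_j=\tau_j\tau_i$, $\ \tau_i\sigma_j=\sigma_j\tau_i$ for $|i-j|\ge2$;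
- $\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}$;
- $\tau_i\sigma_i=\sigma_i\tau_i$;
- $\sigma_i\sigma_{i+1}\tau_i=\tau_{i+1}\sigma_i\sigma_{i+1}$ and $\sigma_{i+1}\sigma_i\tau_{i+1}=\tau_i\sigma_{i+1}\sigma_i$.

The $\sigma_i$ are the standard generators of the braid group $B_n$. The letters $\tau_i$ are not invertible. Every relation has the same number of letters $\tau$ on its two sides, so the number of $\tau$'s in a word depends only on the element of $SM_n$. For example, $SM_2$ has generators $\sigma^{\pm1},\tau$ with $\sigma\tau=\tau\sigma$, so $SM_2\cong\mathbb Z\times\mathbb N$ through $\sigma^i\tau^j\leftrightarrow(i,j)$.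

"Faithful" means injective on the monoid $SM_n$. It does not refer to the linear extension $\mathbb C[SM_n]\to\mathbb C[B_n]$. That extension is never injective: it kills $\tau_1-a\sigma_1-b\sigma_1^{-1}-c$, which is nonzero in $\mathbb C[SM_n]$ because $\tau_1$ has a different number of $\tau$'s from the other terms.

For $(a,b,c)=(1,-1,0)$ we get the Birman representation $\tau_i\mapsto\sigma_i-\sigma_i^{-1}$, which Paris proved to be faithful. We will not use his theorem. The argument below reproves it.

It is cleaner to prove more. Let $\Bbbk$ be a field and $P\in\Bbbk[z^{\pm1}]$ a Laurent polynomial. Put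
$$\Phi_P(\sigma_i^{\pm1})=\sigma_i^{\pm1},\qquad \Phi_P(\tau_i)=P(\sigma_i).$$
This respects the relations. Indeed $P(\sigma_i)$ commutes with $\sigma_i$, and with $\sigma_j$ and $P(\sigma_j)$ for $|i-j|\ge2$. The braid relation says that conjugation by $\sigma_i\sigma_{i+1}$ carries $\sigma_i$ to $\sigma_{i+1}$, hence it carries $P(\sigma_i)$ to $P(\sigma_{i+1})$, that is, $\sigma_i\sigma_{i+1}P(\sigma_i)=P(\sigma_{i+1})\sigma_i\sigma_{i+1}$. In the same way conjugation by $\sigma_{i+1}\sigma_i$ carries $P(\sigma_{i+1})$ to $P(\sigma_i)$. Clearly $\Phi_{a,b,c}=\Phi_P$ for $P=az+bz^{-1}+c$.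

Since $\Phi_P$ is the identity on braids, the map $B_n\to SM_n$ is injective. We regard $B_n$ as a subset of $SM_n$.

**Theorem 2.** Let $n\ge3$, let $\Bbbk$ be any field (any characteristic), and let $P\in\Bbbk[z^{\pm1}]$. Then $\Phi_P\colon SM_n\to\Bbbk[B_n]$ is faithful if and only if $P$ has at least two nonzero coefficients. In that case it is even projectively faithful: $\Phi_P(x)=\lambda\Phi_P(y)$ with $\lambda\in\Bbbk^*$ implies $x=y$ and $\lambda=1$.

Theorem 1 is the case $\Bbbk=\mathbb C$, $P=az+bz^{-1}+c$. To see that projective faithfulness says more than faithfulness, take two strands and $P=2z$ over $\mathbb C$. Then $\sigma^i\tau^j\mapsto 2^jz^{i+j}$ is injective, but $\Phi_P(\tau)=2\,\Phi_P(\sigma)$ although $\tau\neq\sigma$.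

## 2. Two strands, and the failure of monomials on three

**Two strands.** For $n=2$ the map is $\sigma^i\tau^j\mapsto z^iP^j\in\Bbbk[z^{\pm1}]$.

If $P$ has at least two nonzero coefficients, it has a root $\rho\ne0$ in the algebraic closure of $\Bbbk$, of some multiplicity $m\ge1$. The vanishing order of $z^iP^j$ at $\rho$ is $mj$, so the image determines $j$, and then $i$. The map is faithful.

If $P=\mu z^l$, the map is $\sigma^i\tau^j\mapsto\mu^jz^{i+lj}$. For $\mu=0$ the elements $\tau$ and $\tau^2$ have the same image. If $\mu^m=1$ with $m\ge1$, then $\tau^m$ and $\sigma^{lm}$ have the same image. If $\mu\ne0$ is not a root of unity, $\mu^j$ determines $j$, then $i$, and the map is faithful.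

So Theorem 2 is false for $n=2$: there $\tau\mapsto2\sigma$ is faithful. Keep one thing from this computation: a nonzero root of $P$ counts the $\tau$'s.

**Proposition 3 (necessity in Theorem 2).** If $n\ge3$ and $P=\mu z^l$ with $\mu\in\Bbbk$ (possibly $\mu=0$), then $\Phi_P$ is not faithful.

*Proof.* With a third strand we can compare $\tau_1$ with $\tau_2$. We have
$$\Phi_P(\tau_1\sigma_1^{-l})=\mu=\Phi_P(\tau_2\sigma_2^{-l}).$$
The two elements are different in $SM_n$. To see this, apply another map of the same family, $\Phi_Q\colon SM_n\to\mathbb C[B_n]$ with $Q=z^l(1+z)$. It sends them to $1+\sigma_1$ and $1+\sigma_2$, and $\sigma_1\ne\sigma_2$ because their permutations differ. $\square$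

The rest of the notes prove sufficiency: if $P$ has at least two nonzero coefficients, then $\Phi_P$ is projectively faithful.

## 3. Half-twists and their curves

Throughout, $n\ge3$, $G=B_n$, and $X\subset G$ is the conjugacy class of $\sigma_1$. It contains all $\sigma_i$, since they are conjugate by the braid relation. The *exponent sum* is the homomorphism $G\to\mathbb Z$ with $\sigma_i\mapsto1$. Every element of $X$ has exponent sum $1$, hence infinite order.

Identify $G$ with $\mathrm{Mod}(D_n)$, the mapping class group of the disc with $n$ punctures, fixing $\partial D_n$ pointwise. Here $\sigma_i$ is a half-twist supported in a disc $N_i$ containing the punctures $i,i+1$, and $\sigma_i^2=T_{\partial N_i}$ is a Dehn twist (Farb–Margalit, *A Primer on Mapping Class Groups*, §9.1). Put $\kappa=\partial N_1$. As $n\ge3$, this curve is essential: it bounds neither a disc with at most one puncture nor an annulus with $\partial D_n$. We use three textbook facts about essential simple closed curves $\alpha,\beta$ (Primer, §3.3):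

- $gT_\alpha g^{-1}=T_{g(\alpha)}$;
- if $T_\alpha^k=T_\beta^k$ with $k\ne0$, then $\alpha=\beta$ up to isotopy;
- if $T_\alpha$ and $T_\beta$ commute, then $\alpha,\beta$ can be isotoped to be disjoint or equal.

For $x=g\sigma_1g^{-1}\in X$ we get $x^2=T_{\kappa_x}$ with $\kappa_x:=g(\kappa)$. By the second fact the isotopy class of $\kappa_x$ depends only on $x$. The curve $\kappa_x$ bounds a disc with exactly two punctures. For instance $\kappa_{\sigma_i}=\partial N_i$.

**(S)** *If $g(\kappa)=\kappa$ up to isotopy, then $g=\sigma_1^kg_{\rm out}$ with $g_{\rm out}$ supported outside $N_1$. In particular $g$ commutes with $\sigma_1$. Consequently $\kappa_x=\kappa_y$ implies $x=y$.*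

*Proof.* Isotope $g$ so that it preserves $\kappa$. It preserves the orientation of the disc and each side of $\kappa$ (the outer side contains $\partial D_n$), hence the orientation of $\kappa$. So we may isotope it further to be the identity on $\kappa$. The restriction to $N_1$ lies in $\mathrm{Mod}(N_1)\cong B_2=\langle\sigma_1\rangle$, so it is some $\sigma_1^k$, and what remains is supported outside $N_1$. Both factors commute with $\sigma_1$. For the last claim write $x=g\sigma_1g^{-1}$ and $y=h\sigma_1h^{-1}$. If $g(\kappa)=h(\kappa)$, then $h^{-1}g$ fixes $\kappa$, so it commutes with $\sigma_1$, so $x=y$. $\square$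

**(F1)** *If $x,y\in X$ and $x^k=y^k$ for some $k\ne0$, then $x=y$. Consequently, if $x,v\in X$ and $x$ commutes with $v^k$ for some $k\ne0$, then $xv=vx$.*

*Proof.* Squaring, $T_{\kappa_x}^k=T_{\kappa_y}^k$, so $\kappa_x=\kappa_y$, and (S) gives $x=y$. For the consequence, $(xvx^{-1})^k=v^k$ and $xvx^{-1}\in X$, so $xvx^{-1}=v$. $\square$

For example, $\sigma_1$ commutes with no nonzero power of $\sigma_2$. Otherwise it would commute with $\sigma_2$, and the braid relation would then give $\sigma_1=\sigma_2$.

**(F2)** *If $x\ne y$ in $X$ commute, then $n\ge4$ and there is $h\in G$ with $x=h\sigma_1h^{-1}$, $y=h\sigma_3h^{-1}$.*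

*Proof.* The squares $T_{\kappa_x},T_{\kappa_y}$ commute, and $\kappa_x\ne\kappa_y$ by (S), so the curves can be made disjoint. The discs that they bound are then nested or disjoint. If they were nested, they would differ by an annulus without punctures, since each contains exactly two punctures, and $\kappa_x=\kappa_y$. So they are disjoint, and in particular $n\ge4$. By the classification of surfaces some $h\in G$ carries $N_1,N_3$ to these two discs. Then $h\sigma_1h^{-1}$ and $h\sigma_3h^{-1}$ have curves $\kappa_x$ and $\kappa_y$, and (S) identifies them with $x$ and $y$. $\square$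

**(F3)** *If $x\ne y$ in $X$ commute, $v\in X$ and $k\in\mathbb Z$, then $v^{-k}xv^k\ne y$.*

*Proof.* By (F2) the permutations of $x$ and $y$ are transpositions with disjoint supports, say $\{i_1,i_2\}$ and $\{j_1,j_2\}$. The permutation $\pi$ of $v^{k}$ is trivial or a transposition. If $v^{-k}xv^k=y$, then $\pi$ or $\pi^{-1}$ maps $\{i_1,i_2\}$ onto $\{j_1,j_2\}$. Such a bijection moves $i_1$ and $i_2$. It also moves $j_1$ and $j_2$, because these are already the images of other points. So it moves at least four points, which is impossible. $\square$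

## 4. One singular letter $\hat u$ for each half-twist $u$

The purpose of this section is to replace words in $\sigma_i^{\pm1},\tau_i$ by expressions $\hat u_1\cdots\hat u_d\,\beta$, with letters indexed by $X$ and a braid at the end. The letter attached to $u=\gamma\sigma_i\gamma^{-1}$ should be $\gamma\tau_i\gamma^{-1}$, but $u$ can be written in this way in many ways. To see that the choice does not matter we need the centralizer of $\sigma_1$.

**(F4)** *The centralizer $C(\sigma_1)$ is generated by $\sigma_1,\sigma_3,\dots,\sigma_{n-1},(\sigma_1\sigma_2)^3$.* (Compare Fenn–Rolfsen–Zhu, Enseign. Math. 42 (1996), 75–96.)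

**Step 1: reduce to a subgroup of $B_{n-1}$.** If $g\in C(\sigma_1)$, then $T_{g(\kappa)}=g\sigma_1^2g^{-1}=\sigma_1^2=T_\kappa$, so $g(\kappa)=\kappa$. By (S), $g=\sigma_1^kg_{\rm out}$, where $g_{\rm out}$ is the image of some $\tilde g\in\mathrm{Mod}(D_n\setminus\operatorname{int}N_1)$, with both boundary circles fixed. Cap the inner boundary with a once-punctured disc. The result is a disc with $n-1$ punctures. Number the new puncture $1$, and give the old puncture $j\ge3$ the number $j-1$. Capping is a homomorphism into the subgroup $K\subset B_{n-1}$ of braids whose permutation fixes $1$, and its kernel is $\langle T_\kappa\rangle$ (Primer, Prop. 3.19).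

**Step 2: generators of $K$.** We claim that $K$ is generated by $\sigma_1^2,\sigma_2,\dots,\sigma_{n-2}$. Let $H\subset B_{n-1}$ be the subgroup that they generate, and put $t_k=\sigma_1\cdots\sigma_k$ for $0\le k\le n-2$. We show that $\bigcup_kHt_k$ is closed under right multiplication by each $\sigma_j$, $1\le j\le n-2$.

- If $j\ge k+2$, then $t_k\sigma_j=\sigma_jt_k$, and $\sigma_j\in H$.
- If $j=k+1$, then $t_k\sigma_{k+1}=t_{k+1}$.
- If $j<k$, move the last $\sigma_j$ to the left until it meets $\sigma_j\sigma_{j+1}$, replace $\sigma_j\sigma_{j+1}\sigma_j$ by $\sigma_{j+1}\sigma_j\sigma_{j+1}$, and move the first $\sigma_{j+1}$ to the front. This gives $t_k\sigma_j=\sigma_{j+1}t_k$, and $\sigma_{j+1}\in H$.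
- If $j=k$, then $t_k\sigma_k=t_{k-1}\sigma_k^2=(t_{k-1}\sigma_k^2t_{k-1}^{-1})\,t_{k-1}$, and we need $t_{k-1}\sigma_k^2t_{k-1}^{-1}\in H$. For $k=1$ this element is $\sigma_1^2$. For $k\ge2$ the braid relation gives $\sigma_{k-1}\sigma_k\sigma_{k-1}^{-1}=\sigma_k^{-1}\sigma_{k-1}\sigma_k$. Square this, and use that $\sigma_k$ commutes with $t_{k-2}$:
$$t_{k-1}\sigma_k^2t_{k-1}^{-1}=t_{k-2}\,\sigma_k^{-1}\sigma_{k-1}^2\sigma_k\,t_{k-2}^{-1}=\sigma_k^{-1}\bigl(t_{k-2}\sigma_{k-1}^2t_{k-2}^{-1}\bigr)\sigma_k .$$
The bracket lies in $H$ by induction on $k$, and $\sigma_k\in H$ because $k\ge2$.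

Right multiplication by $\sigma_j$ is injective on this finite set of cosets, hence bijective, so the set is also closed under $\sigma_j^{-1}$. It contains $H$, so it is all of $B_{n-1}$, and $[B_{n-1}:H]\le n-1$. On the other hand $[B_{n-1}:K]=n-1$, since $K$ is the stabilizer of a point in a transitive action on $n-1$ points, and $H\subset K$. So $H=K$.

**Step 3: lift the generators.** The braids $\sigma_3,\dots,\sigma_{n-1}$ are supported outside $N_1$ and cap to $\sigma_2,\dots,\sigma_{n-2}$. The braid $(\sigma_1\sigma_2)^3$ is the Dehn twist about a curve around the punctures $1,2,3$. This curve lies outside $N_1$, and after capping it surrounds two punctures, so its twist becomes $\sigma_1^2$. Write the image of $\tilde g$ in $K$ as a word in $\sigma_1^2,\sigma_2,\dots,\sigma_{n-2}$ and lift it letter by letter. The lift differs from $\tilde g$ by a power of $T_\kappa$, which is a power of $\sigma_1^2$ in $G$. So $g=\sigma_1^kg_{\rm out}$ is a product of the listed elements and their inverses. Conversely, the listed elements commute with $\sigma_1$: for $\sigma_1$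 and $\sigma_j$, $j\ge3$, this is clear, and the twist about a curve disjoint from $N_1$ commutes with a half-twist supported in $N_1$. This proves (F4). $\square$

**(F5)** *If $\gamma\in B_n$ and $\gamma\sigma_i\gamma^{-1}=\sigma_j$, then $\gamma\tau_i\gamma^{-1}=\tau_j$ in $SM_n$.*

*Proof.* By the relation $\sigma_i\sigma_{i+1}\tau_i=\tau_{i+1}\sigma_i\sigma_{i+1}$ and the same relation with $\sigma$ in place of $\tau$, conjugation by $\sigma_i\sigma_{i+1}$ carries $\sigma_i$ to $\sigma_{i+1}$ and $\tau_i$ to $\tau_{i+1}$. So $\rho_i=(\sigma_{i-1}\sigma_i)\cdots(\sigma_2\sigma_3)(\sigma_1\sigma_2)$ satisfies $\rho_i\sigma_1\rho_i^{-1}=\sigma_i$ and $\rho_i\tau_1\rho_i^{-1}=\tau_i$. Replacing $\gamma$ by $\rho_j^{-1}\gamma\rho_i$, we may assume $i=j=1$, that is, $\gamma\in C(\sigma_1)$.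

By (F4) it suffices that $\tau_1$ commutes with $\sigma_1$, with $\sigma_j$ for $j\ge3$, and with $(\sigma_1\sigma_2)^3$. The first two are defining relations. For the third let $\Delta=\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2$. Then $\Delta^2=\sigma_1\sigma_2\sigma_1\cdot\sigma_2\sigma_1\sigma_2=(\sigma_1\sigma_2)^3$, and
$$\Delta\tau_1=\sigma_1\sigma_2\tau_1\sigma_1=\tau_2\sigma_1\sigma_2\sigma_1=\tau_2\Delta,\qquad \Delta\tau_2=\sigma_2\sigma_1\tau_2\sigma_2=\tau_1\sigma_2\sigma_1\sigma_2=\tau_1\Delta .$$
Hence $\Delta^2\tau_1=\Delta\tau_2\Delta=\tau_1\Delta^2$. $\square$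

**Definition (singular letters).** For $u=\gamma\sigma_i\gamma^{-1}\in X$ put $\hat u=\gamma\tau_i\gamma^{-1}\in SM_n$. This is well defined: if $\gamma\sigma_i\gamma^{-1}=\gamma'\sigma_j\gamma'^{-1}$, apply (F5) to $\gamma'^{-1}\gamma$.

For example $\hat\sigma_i=\tau_i$. The element $u=\sigma_2\sigma_1\sigma_2^{-1}=\sigma_1^{-1}\sigma_2\sigma_1$ gives $\hat u=\sigma_2\tau_1\sigma_2^{-1}=\sigma_1^{-1}\tau_2\sigma_1$, where the last equality is the relation $\sigma_1\sigma_2\tau_1=\tau_2\sigma_1\sigma_2$ rearranged.

Three properties follow.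

- **(N1)** $\beta\hat u=\widehat{\beta u\beta^{-1}}\,\beta$ for $\beta\in B_n$, directly from the definition. Moving braids to the right, every element of $SM_n$ has the form $\hat u_1\cdots\hat u_d\,\beta$ with $u_j\in X$ and $\beta\in B_n$. Here $d$ is the number of $\tau$'s.
- **(N2)** If $u,v\in X$ commute, then $\hat u\hat v=\hat v\hat u$. This is trivial for $u=v$. Otherwise (F2) gives $u=h\sigma_1h^{-1}$, $v=h\sigma_3h^{-1}$, so $\hat u=h\tau_1h^{-1}$ and $\hat v=h\tau_3h^{-1}$, and $\tau_1\tau_3=\tau_3\tau_1$.
- **(N3)** $\Phi_P(\hat u)=\gamma P(\sigma_i)\gamma^{-1}=P(u)$.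

So sufficiency in Theorem 2 becomes a question about products in a group algebra. From
$$P(u_1)\cdots P(u_d)\,\beta=\lambda\,P(v_1)\cdots P(v_{d'})\,\beta' \quad\text{in }\Bbbk[G] \tag{1}$$
we must deduce $\hat u_1\cdots\hat u_d\,\beta=\hat v_1\cdots\hat v_{d'}\,\beta'$ and $\lambda=1$.

## 5. Extreme exponent sums: one letter succeeds, two letters do not

The natural first attempt on (1) is to compare leading terms. Write
$$P=\sum_{i=l}^mp_iz^i,\qquad l<m,\quad p_l,p_m\ne0, \tag{2}$$
and grade $\Bbbk[G]$ by exponent sum. The part of highest degree of the left side of (1) is the single term $p_m^d\,u_1^m\cdots u_d^m\beta$. The part of lowest degree is $p_l^d\,u_1^l\cdots u_d^l\beta$. Neither can cancel, and their degrees differ by $d(m-l)$. Comparing with the right side we get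
$$d=d',\qquad \lambda=1,\qquad u_1^m\cdots u_d^m\beta=v_1^m\cdots v_d^m\beta',\qquad u_1^l\cdots u_d^l\beta=v_1^l\cdots v_d^l\beta'. \tag{3}$$

**One singular letter.** For $d=1$ this finishes the proof. Equations (3) give $v_1^{-m}u_1^m=\beta'\beta^{-1}=v_1^{-l}u_1^l$, so $u_1^{m-l}=v_1^{m-l}$. By (F1) $u_1=v_1$, and then $\beta=\beta'$.

**Two singular letters.** For $d=2$ the two extreme terms no longer determine the element. Take $n=3$, $P=z-z^{-1}$ and
$$x=\tau_1\tau_2\sigma_1,\qquad y=\sigma_2\tau_1\tau_2 .$$
The top terms are $\sigma_1\sigma_2\sigma_1$ and $\sigma_2\sigma_1\sigma_2$, which are equal. The bottom terms are $\sigma_1^{-1}\sigma_2^{-1}\sigma_1$ and $\sigma_2\sigma_1^{-1}\sigma_2^{-1}$. These are the inverses of $\sigma_1^{-1}\sigma_2\sigma_1$ and $\sigma_2\sigma_1\sigma_2^{-1}$, which are equal by the braid relation. The middle parts are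
$$-\bigl(\sigma_1\sigma_2^{-1}\sigma_1+\sigma_1^{-1}\sigma_2\sigma_1\bigr)\quad\text{and}\quad-\bigl(\sigma_2\sigma_1\sigma_2^{-1}+\sigma_2\sigma_1^{-1}\sigma_2\bigr).$$
Here the terms $\sigma_1^{-1}\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2^{-1}$ agree again. Only the remaining pair separates $x$ from $y$. The matrices $\sigma_1\mapsto\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $\sigma_2\mapsto\begin{pmatrix}1&0\\-1&1\end{pmatrix}$ satisfy the braid relation (both sides are $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$), and
$$\sigma_1\sigma_2^{-1}\sigma_1\mapsto\begin{pmatrix}2&3\\1&2\end{pmatrix},\qquad \sigma_2\sigma_1^{-1}\sigma_2\mapsto\begin{pmatrix}2&-1\\-3&2\end{pmatrix}.$$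
So $x\ne y$ and $\Phi_P(x)\neq\Phi_P(y)$, but the extreme terms do not see it. This is where the approach stops: the extreme terms remember products such as $u_1^m\cdots u_d^m\beta$ and forget how they factor, while in the middle degrees different choices of exponents can give the same braid and interact.

What we need is a way to recognize the *first letter* $\hat u_1$ from the image. For $n=2$ a root of $P$ did this job. If $r$ is a root of $P$ and a vector $\varepsilon$ in a right $\Bbbk[G]$-module satisfies $\varepsilon u_1=r\varepsilon$, then $\varepsilon P(u_1)=P(r)\varepsilon=0$. So the left side of (1) kills $\varepsilon$, and hence so does $P(v_1)\cdots P(v_{d'})$. If the module is free enough, this should happen only for the obvious reason: some $v_j$ equals $u_1$, and $\hat v_j$ can be commuted to the front. We now build the module and prove this.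

## 6. The module induced from a root of $P$

From here to the end of Section 8, $P$ is as in (2), so it has at least two nonzero coefficients. We may enlarge $\Bbbk$ and assume that it is algebraically closed, because $\Bbbk[G]$ embeds in the group algebra over the larger field. Since $z^{-l}P$ is a nonconstant polynomial with nonzero constant term, $P$ has a root $r\in\Bbbk^*$. Fix it.

**Definition (the module $M$).** Fix $u\in X$. Let $\Bbbk_r$ be the one-dimensional right module over $\Bbbk[\langle u\rangle]$ on which $u$ acts by $r$ (recall that $u$ has infinite order). Put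
$$M=\Bbbk_r\otimes_{\Bbbk[\langle u\rangle]}\Bbbk[G],\qquad \varepsilon=1\otimes1 .$$

This is a right $\Bbbk[G]$-module. Since $\Bbbk[G]$ is a free left $\Bbbk[\langle u\rangle]$-module on representatives of the cosets $\langle u\rangle g$, and $1\otimes u^mg=r^m(1\otimes g)$, the space $M$ is a direct sum of lines
$$M=\bigoplus_{\eta\in\langle u\rangle\backslash G}M_\eta,\qquad M_{\langle u\rangle g}=\Bbbk\cdot(1\otimes g),$$
and $g\in G$ carries $M_\eta$ onto $M_{\eta g}$.

Next we collect these lines over the elements of $X$. The map $\langle u\rangle g\mapsto g^{-1}ug$ from $\langle u\rangle\backslash G$ to $X$ is well defined, and it is $G$-equivariant when $G$ acts on the right of $X$ by $x\cdot g=g^{-1}xg$. We say that $\langle u\rangle g$ *lies over* $g^{-1}ug$. For $A\subset X$ let $M_A$ be the sum of the lines $M_\eta$ with $\eta$ lying over an element of $A$, and write $M_x=M_{\{x\}}$. Then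
$$M=\bigoplus_{x\in X}M_x,\qquad M_xg=M_{g^{-1}xg},\qquad 0\ne\varepsilon\in M_u .$$

**Example.** $M_u$ is spanned by the $1\otimes g$ with $g\in C(u)$, so it need not be a line. For $n=3$ and $u=\sigma_1$, (F4) gives $C(u)=\langle\sigma_1,\Delta^2\rangle$ with $\Delta^2$ central, so $M_u$ has the basis $1\otimes\Delta^{2k}$, $k\in\mathbb Z$. These cosets are distinct: if $\Delta^{2k}=\sigma_1^j$ with $k\ne0$, then $j=6k\neq0$, and $\sigma_2$ would commute with $\sigma_1^{j}$, which we excluded after (F1).

The next lemma says how $P(v)$ acts: it kills the part over $v$, loses nothing elsewhere, and spreads out anything that lies over an infinite $\langle v\rangle$-orbit.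

**Lemma 4.** Let $v\in X$.

1. $M_vP(v)=0$.
2. $P(v)$ maps $M_{X\setminus\{v\}}$ injectively into itself.
3. If $S\subset X$ is an infinite $\langle v\rangle$-orbit and $0\ne h\in M_S$, then $hP(v)$ has nonzero components in $M_x$ for at least two different $x\in S$.

*Proof.* (1) $M_v$ is spanned by vectors $1\otimes g$ with $g^{-1}ug=v$, that is, $gv=ug$. Then $(1\otimes g)v=1\otimes ug=r(1\otimes g)$, so $P(v)$ acts on this vector by $P(r)=0$.

(2) Conjugation by $v$ fixes $v$, so it preserves $X\setminus\{v\}$, and $P(v)$ maps $M_{X\setminus\{v\}}$ into itself. Let $\eta=\langle u\rangle g$ lie over an element different from $v$. We claim that the cosets $\eta v^k$, $k\in\mathbb Z$, are distinct. Otherwise $\eta v^k=\eta$ for some $k\ne0$, so $gv^kg^{-1}=u^s$ for some $s$. Exponent sums give $s=k$, so $(gvg^{-1})^k=u^k$, and (F1) gives $gvg^{-1}=u$. Then $\eta$ lies over $g^{-1}ug=v$, a contradiction. So $\bigoplus_kM_{\eta v^k}$ is a free $\Bbbk[z^{\pm1}]$-module of rank one, with $z$ acting as $v$, and multiplication by $P\ne0$ is injective on it because $\Bbbk[z^{\pm1}]$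 is a domain. Finally, $M_{X\setminus\{v\}}$ is the direct sum of these modules over the $\langle v\rangle$-orbits of such cosets.

(3) Fix $x\in S$. As $S$ is infinite, the elements $v^{-k}xv^k$ are distinct for distinct $k$, so $M_S=\bigoplus_{k\in\mathbb Z}M_xv^k$. Write $h=\sum_{k=p}^qh_kv^k$ with $h_k\in M_x$ and $h_p,h_q\ne0$. By (2) the components of $hP(v)$ in $M_xv^{p+l}$ and $M_xv^{q+m}$ are
$$p_l\,h_pv^{p+l}\ne0\qquad\text{and}\qquad p_m\,h_qv^{q+m}\ne0 ,$$
since no other pair of exponents contributes to these extreme positions. As $p\le q$ and $l<m$, the two positions are different. $\square$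

This is the leading-term argument of Section 5 again, now applied along a single orbit, where nothing can collide. The hypothesis "at least two nonzero coefficients" enters twice: in the existence of $r$, and in $l<m$ in part (3).

**Example.** Let $u=\sigma_1$, $v=\sigma_2$. No nonzero power of $\sigma_2$ commutes with $\sigma_1$, so the orbit of $\sigma_1$ is infinite, and $\varepsilon P(\sigma_2)=\sum_ip_i\,\varepsilon\sigma_2^i$ has nonzero components over at least two elements $\sigma_2^{-i}\sigma_1\sigma_2^i$. At most one of them is $\sigma_1$, so by Lemma 4(2) we get $\varepsilon P(\sigma_2)P(\sigma_1)\ne0$.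

## 7. Reading a vanishing product backwards

Suppose $\varepsilon P(v_1)\cdots P(v_d)=0$. Going forward from $\varepsilon$, the supports spread and are hard to control. Going backward from $0$ they are confined: the vector just before $P(v_d)$ lies over $v_d$ alone, by Lemma 4(2). The vector before that is mapped by $P(v_{d-1})$ into $M_{v_d}$, and so on. Commuting half-twists can accumulate: for $n\ge4$ the product $P(\sigma_1)P(\sigma_3)$ kills both $M_{\sigma_1}$ and $M_{\sigma_3}$. The point is that nothing else accumulates.

**Definition.** For a set $A\subset X$ of pairwise commuting elements and $v\in X$ put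
$$A*v=\{x\in A:\ x\ne v,\ xv=vx\}\cup\{v\}.$$

This is again a set of pairwise commuting elements. For example $\{\sigma_1\}*\sigma_3=\{\sigma_1,\sigma_3\}$, and $\{\sigma_1\}*\sigma_2=\{\sigma_2\}$.

**Lemma 5.** Let $A\subset X$ consist of pairwise commuting elements, $v\in X$, $h\in M$. If $hP(v)\in M_A$, then $h\in M_{A*v}$.

*Proof.* **Split along orbits.** Decompose $h=\sum_Sh_S$ with $h_S\in M_S$, where $S$ runs over the $\langle v\rangle$-orbits in $X$. Each $M_S$ is stable under $v$, so $h_SP(v)\in M_S$. The sum of these vectors lies in $M_A$, hence $h_SP(v)\in M_{A\cap S}$ for each $S$.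

**Infinite orbits contribute nothing.** Let $S$ be infinite. Two different elements of $A\cap S$ would commute and be conjugate by a power of $v$, against (F3). So $|A\cap S|\le1$, and $h_SP(v)$ has a nonzero component over at most one element of $S$. By Lemma 4(3), $h_S=0$.

**Finite orbits are single points of the right kind.** Let $S$ be finite and $x\in S$. Then $x$ commutes with $v^k$ for some $k\ne0$, so by (F1) $x$ commutes with $v$, and $S=\{x\}$. If $x=v$, then $x\in A*v$. If $x\ne v$ and $x\in A$, then $x\in A*v$, because $x$ commutes with $v$. If $x\ne v$ and $x\notin A$, then $A\cap S=\emptyset$, so $h_SP(v)=0$, and Lemma 4(2) gives $h_S=0$.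

So only the $h_S$ with $S\subset A*v$ survive. $\square$

**Proposition 6.** Let $v_1,\dots,v_d\in X$ and suppose that $\varepsilon P(v_1)\cdots P(v_d)=0$ in $M$. Then there is $j$ with $v_j=u$ such that $v_1,\dots,v_{j-1}$ all commute with $u$. Hence in $SM_n$
$$\hat v_1\cdots\hat v_d=\hat u\;\hat v_1\cdots\hat v_{j-1}\,\hat v_{j+1}\cdots\hat v_d . \tag{4}$$

*Proof.* **Confine the partial products.** Put $f_i=\varepsilon P(v_1)\cdots P(v_i)$, so $f_0=\varepsilon$ and $f_d=0$. Put $A_d=\emptyset$ and $A_{i-1}=A_i*v_i$. Then $f_d=0\in M_{A_d}$. If $f_i=f_{i-1}P(v_i)\in M_{A_i}$, then Lemma 5 gives $f_{i-1}\in M_{A_{i-1}}$. So $f_i\in M_{A_i}$ for all $i$, by descending induction.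

**Locate $u$.** In particular $0\ne\varepsilon=f_0\in M_{A_0}$. But $\varepsilon\in M_u$, so $u\in A_0$.

**Read off the position.** We claim: if $x\in A_i$, then there is $j>i$ with $v_j=x$ such that $v_{i+1},\dots,v_{j-1}$ all commute with $x$. For $i=d$ there is nothing to show. Suppose the claim holds for $i$, and let $x\in A_{i-1}=A_i*v_i$. Either $x=v_i$, and $j=i$ works. Or $x\in A_i$ and $x$ commutes with $v_i$, and the $j$ provided by the claim for $i$ works for $i-1$ too. Apply the claim with $i=0$ and $x=u$.

**Move the letter.** By (N2), $\hat v_j=\hat u$ commutes with $\hat v_1,\dots,\hat v_{j-1}$, and (4) follows. $\square$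

For instance, with $u=\sigma_1$ and $(v_1,v_2)=(\sigma_2,\sigma_1)$ we get $A_2=\emptyset$, $A_1=\{\sigma_1\}$, $A_0=\{\sigma_2\}$. As $\sigma_1\notin A_0$, the product does not kill $\varepsilon$, in agreement with the example after Lemma 4. With $(v_1,v_2)=(\sigma_3,\sigma_1)$ and $n\ge4$ we get $A_0=\{\sigma_1,\sigma_3\}\ni\sigma_1$, and (4) reads $\tau_3\tau_1=\tau_1\tau_3$.

## 8. Peeling off the first letter: proof of Theorems 1 and 2

*Proof of Theorem 2.* Necessity is Proposition 3. For sufficiency let $P$ have at least two nonzero coefficients, with $\Bbbk$ algebraically closed as in Section 6. Let $\Phi_P(x)=\lambda\Phi_P(y)$ with $\lambda\in\Bbbk^*$, and write by (N1)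
$$x=\hat u_1\cdots\hat u_d\,\beta,\qquad y=\hat v_1\cdots\hat v_{d'}\,\beta' ,$$
so that (1) holds by (N3). We show $x=y$ and $\lambda=1$ by induction on $d$. (Section 5 already gives $d=d'$ and $\lambda=1$, but the induction below does not need this.)

**Step 1: no letters on the left, $d=0$.** Suppose $d'\ge1$ and use the module $M$ for $u:=v_1$. By Lemma 4(1) $\varepsilon P(v_1)=0$, so the right side of (1) kills $\varepsilon$, and hence $\varepsilon\beta=0$. This is impossible, because $\varepsilon\ne0$ and $\beta$ is invertible. So $d'=0$ and $\beta=\lambda\beta'$ in $\Bbbk[G]$. As group elements are linearly independent, $\lambda=1$ and $\beta=\beta'$, so $x=y$.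

**Step 2: find the letter $\hat u_1$ in $y$.** Let $d\ge1$ and use the module $M$ for $u:=u_1$. By Lemma 4(1) $\varepsilon P(u_1)=0$, so the left side of (1) kills $\varepsilon$. Hence $\lambda\,\varepsilon P(v_1)\cdots P(v_{d'})\beta'=0$, and cancelling the unit $\lambda\beta'$ we get $\varepsilon P(v_1)\cdots P(v_{d'})=0$. By Proposition 6 (which also shows $d'\ge1$) we have $y=\hat u_1y_1$, where $y_1$ is a product of $d'-1$ of the letters $\hat v_j$ followed by $\beta'$.

**Step 3: cancel it.** Put $x_1=\hat u_2\cdots\hat u_d\,\beta$, so $x=\hat u_1x_1$. The hypothesis reads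
$$P(u_1)\bigl(\Phi_P(x_1)-\lambda\Phi_P(y_1)\bigr)=0 .$$
Since $\Bbbk[G]$ is a free left module over the domain $\Bbbk[\langle u_1\rangle]\cong\Bbbk[z^{\pm1}]$ and $P(u_1)\ne0$, left multiplication by $P(u_1)$ is injective. Therefore $\Phi_P(x_1)=\lambda\Phi_P(y_1)$. By induction $x_1=y_1$ and $\lambda=1$, so $x=\hat u_1x_1=\hat u_1y_1=y$. $\blacksquare$

*Proof of Theorem 1.* Take $\Bbbk=\mathbb C$ and $P=az+c+bz^{-1}$ in Theorem 2. The coefficients of $P$ are $a,c,b$, so $\Phi_{a,b,c}$ is faithful if and only if at least two of $a,b,c$ are nonzero, for every $n\ge3$. $\blacksquare$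

## 9. Integral domains, other representations of $B_n$, and left division

The same argument gives three more statements, for $n\ge3$.

**Integral domains.** Theorem 2 holds with $\Bbbk$ replaced by an integral domain. For sufficiency pass to the fraction field. In the projective statement $\lambda$ may then be any nonzero element of that field. The proof of Proposition 3 works over any integral domain as it stands.

**Arbitrary $\varphi$.** Let $\varphi\colon B_n\to G_n$ be any homomorphism to a group, $\Bbbk$ any field, $a,b,c\in\Bbbk$, and let $\Phi_{a,b,c}\colon SM_n\to\Bbbk[G_n]$ be given by $\sigma_i^{\pm1}\mapsto\varphi(\sigma_i^{\pm1})$ and $\tau_i\mapsto a\varphi(\sigma_i)+b\varphi(\sigma_i^{-1})+c$. *Then $\Phi_{a,b,c}$ is faithful if and only if $\varphi$ is injective and at least two of $a,b,c$ are nonzero.*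

*Proof.* The map is $\varphi_*\circ\Phi_P$ with $P=az+c+bz^{-1}$, where $\varphi_*\colon\Bbbk[B_n]\to\Bbbk[G_n]$ is the linear extension of $\varphi$. If $\varphi$ is injective, so is $\varphi_*$, and $\Phi_{a,b,c}$ is faithful exactly when $\Phi_P$ is, so Theorem 2 applies. If $\varphi(g)=1$ for some $g\ne1$ in $B_n$, then $g$ and $1$ are distinct in $SM_n$, because $B_n\to SM_n$ is injective, and they have the same image. $\square$

**Left division.** Let $\Bbbk$ be any field, let $P$ have at least two nonzero coefficients, and let $u\in X$, $x\in SM_n$. *Then $x=\hat uy$ for some $y\in SM_n$ if and only if $\Phi_P(x)\in P(u)\,\Bbbk[B_n]$.*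

*Proof.* If $x=\hat uy$, then $\Phi_P(x)=P(u)\Phi_P(y)$. Conversely, let $\Phi_P(x)\in P(u)\Bbbk[B_n]$, and form $M$ for this $u$ over the algebraic closure of $\Bbbk$. Then $\varepsilon\Phi_P(x)=0$, because $\varepsilon P(u)=0$. Write $x=\hat v_1\cdots\hat v_d\,\beta$ and cancel $\beta$ to get $\varepsilon P(v_1)\cdots P(v_d)=0$. By (4), $\hat u$ divides $x$ on the left. $\square$
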